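# Smooth Waves of Every Height on the Global Branches of the Bidirectional Whitham System

## 1. The multiplier, the profile equation and the branch

Throughout, $\kappa>0$ is fixed and $L:=\pi/\kappa$, so the period is $2\pi/\kappa=2L$. All functions are real. Brackets $\langle f\rangle$ denote the mean over one period, $\|\cdot\|$ is the sup norm, and $H^s$ is the Sobolev space of $2L$-periodic functions.

**Definition 1 (the operator).** $\mathcal K$ is the Fourier multiplier with symbol $\tanh(\xi)/\xi$ (value $1$ at $\xi=0$). On $2L$-periodic functions it multiplies the $n$-th Fourier mode by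
$$m_n:=\frac{\tanh(n\kappa)}{n\kappa}\quad(n\ge1),\qquad m_0:=1 .$$
Since $\tanh(s)/s$ is strictly decreasing on $(0,\infty)$, $1=m_0>m_1>m_2>\dots\to0$.

*Example.* $\mathcal K1=1$ and $\mathcal K\cos(n\kappa x)=m_n\cos(n\kappa x)$. Only the first-order decay of $m_n$ smooths, so $\mathcal K$ gains exactly one derivative.

The bidirectional Whitham (full-dispersion shallow water) system is
$$u_t+\mathcal K\eta_x+uu_x=0,\qquad \eta_t+u_x+(\eta u)_x=0 .$$
Insert $(u,\eta)(x,t)=(\phi,\psi)(x-ct)$, integrate once and set the integration constants to zero: $-c\phi+\mathcal K\psi+\tfrac12\phi^2=0$ and $-c\psi+\phi+\psi\phi=0$. The second relation gives $\phi=c\psi/(1+\psi)$, and the first becomes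
$$\mathcal K\psi=\frac{c^2\psi}{1+\psi}-\frac{c^2\psi^2}{2(1+\psi)^2}=\frac{c^2}{2}\Bigl(1-\frac1{(1+\psi)^2}\Bigr).$$
The last equality is $a-\frac12a^2=\frac12\bigl(1-(1-a)^2\bigr)$ with $a=\psi/(1+\psi)$, times $c^2$. With $h:=1+\psi$ and $\mathcal K1=1$ we get the form used from now on:
$$\mathcal Kh+\frac{c^2}{2h^2}=1+\frac{c^2}{2},\qquad h>0. \tag{E}$$

**Definition 2 (admissible, nontrivial, waveheight).** An admissible solution is a pair $(c,\psi)$ with $c>0$ and $\psi$ continuous, even, $2L$-periodic, $1+\psi>0$ everywhere, satisfying (E). It is nontrivial if $\psi$ is not constant. The waveheight of $\psi$ is $\max\psi-\min\psi$. We write $h=1+\psi$ (and $h_j=1+\psi_j$) without further comment.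

*Example.* $(c,0)$ is admissible for every $c>0$. For $c^2=\frac13$ the constant $h=\frac12$ is also admissible: $\frac12+\frac{1/3}{2/4}=\frac76=1+\frac{1/3}{2}$. Both are trivial, with waveheight $0$.

**Definition 3 (the primary branch).** Let $X$ be the space of continuous even $2L$-periodic functions with the sup norm and $E:=(0,\infty)\times X$. Let $S$ be the closure in $E$ of the set of nontrivial admissible solutions. With $c_0:=\sqrt{m_1}=\sqrt{\tanh(\kappa)/\kappa}<1$, the primary branch $\mathcal C_\kappa$ is the connected component of $S$ that contains $(c_0,0)$.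

*Example.* Linearizing the profile equation at $\psi=0$ gives $\mathcal K\psi=c^2\psi$, solved by $\cos\kappa x$ exactly when $c=c_0$. So one expects small waves $\psi\approx\varepsilon\cos\kappa x$ with $c\approx c_0$. That nontrivial solutions accumulate at $(c_0,0)$, so that the definition makes sense, is Lemma 5.3.

**Definition 4 (peaked/cusped wave of maximum height).** For $\mathcal C_\kappa$ this is a pair $(c_*,\psi_*)$ such that $c_*\ge0$; $\psi_*$ is continuous, even, $2L$-periodic with $1+\psi_*\ge0$; $\psi_*$ is not $C^1$; and there are $(c_n,\psi_n)\in\mathcal C_\kappa$ with $c_n\to c_*$ and $\psi_n\to\psi_*$ uniformly.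

*Example.* $\psi_*(x)=-|\sin(\kappa x/2)|$ has the required shape: it is even, $2L$-periodic, continuous, $\ge-1$, with a corner at $x=0$. What is at stake is the last condition. Note also that $c_*=0$ and $1+\psi_*=0$ somewhere are allowed.

We can now ask the question, a conjecture for every $\kappa>0$ from Kyle M. Claassen, Mathew A. Johnson, "Numerical Bifurcation and Spectral Stability of Wavetrains in Bidirectional Whitham Models", arXiv:1710.09950 (2017). Follow the branch of small waves out to large amplitude. Does it end in a wave with a corner or a cusp, or do the waves stay smooth while growing without bound? The conjecture says the latter: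

- (i) the waveheights of the profiles in $\mathcal C_\kappa$ are unbounded;
- (ii) every profile in $\mathcal C_\kappa$ is $C^\infty$;
- (iii) no peaked/cusped wave of maximum height arises as a limit along $\mathcal C_\kappa$.

**Theorem 1.** For every $\kappa>0$, (i), (ii), (iii) hold. Moreover every admissible solution (on $\mathcal C_\kappa$ or not) is $C^\infty$, and every uniform limit of a sequence in $\mathcal C_\kappa$ (with convergent speeds) lies in $\mathcal C_\kappa$.

**Theorem 2.** For every $\kappa>0$: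

(a) There are $0<c_{\min}<c_{\max}<1$ depending on $\kappa$ with $c_{\min}\le c\le c_{\max}$ on $\mathcal C_\kappa$. Every nontrivial $(c,\psi)\in\mathcal C_\kappa$ is, up to translation by $L$, strictly decreasing on $(0,L)$, and then $1+\psi(x)\le C_\kappa c^{2/3}|x|^{-1/3}$ for $0<|x|\le L$.

(b) For every $a>0$ there is a profile in $\mathcal C_\kappa$ of waveheight exactly $a$.

(c) Let $(c_j,\psi_j)\in\mathcal C_\kappa$ have waveheights tending to $\infty$, translated so as to be decreasing on $(0,L)$. Then a subsequence satisfies $c_j\to c_*\in(0,1)$ and $1+\psi_j\to h_*$ in $L^p$ for all $p<3$ and locally uniformly on $(0,2L)$. Here $h_*$ is even, $2L$-periodic, nonincreasing on $(0,L]$, $C^\infty$ on $(0,2L)$, solves (E) (with $1/\infty^2=0$ at $x=0$), and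
$$\lim_{x\to0}|x|^{1/3}h_*(x)=\bigl(c_*^2/\sqrt3\bigr)^{1/3}.$$
In particular such infinite-height waves exist, and the exponent in (a) is sharp. A sequence in $\mathcal C_\kappa$ with bounded waveheights has a subsequence converging in $C^\infty$ to an element of $\mathcal C_\kappa$.

(d) With $\beta(c)=\frac12c^{4/3}+c^{-2/3}$ and, for $c<1$, $\hat c>1$ defined by $\beta(\hat c)=\beta(c)$, the map $(c,h)\mapsto(\hat c,(\hat c/c)^{2/3}h)$ is a bijection from admissible solutions with $c<1$ onto those with speed $>1$. There are no nontrivial solutions with $c=1$. On the image of $\mathcal C_\kappa$, a connected set of solutions containing a nonzero constant state, the waveheights are unbounded, all profiles are $C^\infty$, and all uniform limits (with convergent speeds) are $C^\infty$.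

## 2. Constants and small waves by hand

*Constants.* A constant $h=1+k$ solves (E) iff $F_c(h)=F_c(1)$, where
$$F_c(t):=t+\frac{c^2}{2t^2}\qquad(t>0).$$
Now $F_c(1+k)-F_c(1)=k-\frac{c^2}2\cdot\frac{k(2+k)}{(1+k)^2}$, so
$$k=0\qquad\text{or}\qquad 2(1+k)^2=c^2(2+k). \tag{2.1}$$
The second equation has one positive root $h=1+k=\frac14\bigl(c^2+\sqrt{c^4+8c^2}\bigr)$. It equals $\frac12$ for $c^2=\frac13$, equals $1$ for $c=1$, and equals $2$ for $c^2=\frac83$. So the line of nonzero constants crosses the line $\psi=0$ at $c=1$ and nowhere else.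

*Small waves, formally.* Expand $\frac12(1-(1+\psi)^{-2})=\psi-\frac32\psi^2+O(\psi^3)$ and put $\psi=\varepsilon\cos\kappa x+\varepsilon^2\psi_2+\dots$, $c^2=m_1+O(\varepsilon^2)$. The terms of order $\varepsilon^2$ give $(\mathcal K-m_1)\psi_2=-\frac34m_1(1+\cos2\kappa x)$, so
$$\psi_2=-\frac{3m_1}{4(1-m_1)}+\frac{3m_1}{4(m_1-m_2)}\cos2\kappa x .$$
The second harmonic has positive coefficient, so crests get taller and sharper, and troughs flatter. The mean drops below $1$. This agrees with an exact fact: averaging (E) gives $\langle F_c(h)\rangle=F_c(1)$, and by convexity $F_c(\langle h\rangle)\le F_c(1)$, which for $c<1$ forces $\langle h\rangle\le1$, because $F_c$ is strictly increasing on $[1,\infty)$.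

Where could smoothness be lost? Differentiating (E) gives
$$\mathcal Kh'=\frac{c^2}{h^3}\,h'. \tag{2.2}$$
The coefficient $c^2h^{-3}$ vanishes only if $c\to0$ or $h\to\infty$. So corners at finite height should need $c\to0$, and the speed is the thing to watch.

## 3. The kernel: positivity, a logarithm, and its odd reflection

**Step 1: a formula for the kernel.** The purpose is positivity and monotonicity. Let $a_j=(2j-1)\frac\pi2$. Logarithmic differentiation of the product for $\cosh$ gives $\frac{\tanh\xi}{\xi}=\sum_{j\ge1}\frac{2}{\xi^2+a_j^2}$. The function $a^{-1}e^{-a|x|}$ on the line has Fourier transform $2/(\xi^2+a^2)$, and its periodization is, for $0\le x\le2L$,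
$$\sum_{n\in\mathbb Z}\frac1ae^{-a|x+2Ln|}=\frac1a\cdot\frac{e^{-ax}+e^{-a(2L-x)}}{1-e^{-2aL}}=\frac{\cosh(a(L-x))}{a\sinh(aL)} .$$
Put $K_p(x)=\sum_{j\ge1}\frac{\cosh(a_j(L-|x|))}{a_j\sinh(a_jL)}$ for $|x|\le L$, extended periodically. All terms are positive, with integrals $2/a_j^2$ over a period and $\sum_j2/a_j^2=1$. So $K_p\in L^1$, and by Tonelli its Fourier coefficients $\int_{-L}^LK_p(x)e^{-in\kappa x}dx$ equal $\sum_j2/(n^2\kappa^2+a_j^2)=m_n$. Thus $\mathcal K$ is convolution over a period with $K_p$, and
$$K_p>0,\qquad\int_{-L}^LK_p=1,\qquad K_p\text{ is even.}$$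
On compact subsets of $(0,2L)$ the terms and all their derivatives decay exponentially in $a_j$, so $K_p$ is smooth on $(0,2L)$. Differentiating termwise, $K_p'(x)=-\sum_j\frac{\sinh(a_j(L-x))}{\sinh(a_jL)}<0$ on $(0,L)$.

**Step 2: the singularity.** The purpose is to isolate the logarithm. The line kernel is
$$K(x)=\sum_j\frac1{a_j}e^{-a_j|x|}=\frac2\pi\,\mathrm{artanh}\bigl(e^{-\pi|x|/2}\bigr)=\frac1\pi\ln\coth\frac{\pi|x|}4 ,$$
and $K_p=\sum_nK(\cdot+2Ln)$. The function $\ln(z\coth z)$ is even and analytic in real $z$, and the terms with $n\neq0$ are smooth on $(-2L,2L)$ with an exponentially convergent sum. Hence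
$$K_p(x)=-\frac1\pi\ln|x|+R(x),\qquad R\text{ even and smooth on }(-2L,2L). \tag{3.1}$$
In particular $K_p\in L^q(-L,L)$ for all $q<\infty$.

**Step 3: compactness and spectrum.** The purpose is to prepare the degree. Since $0<\tanh\xi/\xi\le\min(1,1/|\xi|)\le2/(1+|\xi|)$, $\mathcal K:H^s\to H^{s+1}$ is bounded. As $X\subset L^2$ and $H^1$ embeds compactly in the continuous functions, $\mathcal K:X\to X$ is compact. Also $\|\mathcal Kf\|\le\|f\|$. The nonzero eigenvalues on $X$ are the distinct numbers $m_n$, $n\ge0$, with eigenfunction $\cos n\kappa x$. They are geometrically simple. They are algebraically simple because $\mathcal K$ is symmetric in $L^2$: $(\mathcal K-m_n)^2f=0$ gives $\|(\mathcal K-m_n)f\|_{L^2}^2=0$.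

**Step 4: the odd reflection.** The purpose is a positive kernel for the equation (2.2), whose unknown $h'$ is odd. For odd $f$ and $x\in(0,L)$,
$$\mathcal Kf(x)=\int_0^LN(x,y)f(y)\,dy,\qquad N(x,y):=K_p(x-y)-K_p(x+y). \tag{3.2}$$
For $x\ne y$ in $(0,L)$ we have $|x-y|<\min(x+y,\,2L-x-y)\le L$, and $K_p(x+y)=K_p(\min(x+y,2L-x-y))$ by evenness and periodicity. As $K_p$ is strictly decreasing on $(0,L]$, $N(x,y)>0$; on the diagonal $N=+\infty$. Moreover $N(x,y)=N(y,x)$ and $N(L-x,L-y)=N(x,y)$.

*Example.* $\int_0^LN(x,y)\sin(\kappa y)\,dy=m_1\sin\kappa x$; and near the origin $N(x,y)\approx\frac1\pi\ln\frac{x+y}{|x-y|}$ by (3.1).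

**Step 5: the functions $I$ and $B$.** They carry the main estimate. For $0<r\le L$ put
$$I(r):=\int_0^r\!\!\int_0^rN(x,y)\,dx\,dy,\qquad B(r):=\Bigl(\frac r{I(r)}\Bigr)^{1/3},$$
and extend $B$ evenly. $I$ is continuous and positive. We have
$$\iint_{[0,1]^2}\ln|x-y|=2\int_0^1(1-t)\ln t\,dt=-\tfrac32,$$
and, with $\int u\ln u\,du=\frac{u^2}2\ln u-\frac{u^2}4$,
$$\iint_{[0,1]^2}\ln(x+y)=\int_1^2u\ln u\,du-\int_0^1u\ln u\,du-1=2\ln2-\tfrac32.$$
Since $R$ is even and smooth, $R(x-y)-R(x+y)=O(r^2)$ on $(0,r)^2$ for $r\le L/2$. Hence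
$$\lim_{r\to0}\frac{I(r)}{r^2}=\frac{2\ln2}\pi . \tag{3.3}$$
So $r^{1/3}B(r)$ is continuous on $(0,L]$ with a finite limit at $0$, and $B(r)\le C_\kappa r^{-1/3}$.

## 4. Smoothness while the speed stays positive

**Lemma 4.1 (reformulation).** Let $U=\{(c,\psi)\in E:\max\mathcal K\psi<c^2/2\}$ (an open set) and $T(c,\psi)=(1-2\mathcal K\psi/c^2)^{-1/2}-1$ on $U$. Then $(c,\psi)\in E$ is admissible iff $(c,\psi)\in U$ and $\psi=T(c,\psi)$. The map $T:U\to X$ is $C^1$, $T(c,0)=0$ and $\partial_\psi T(c,0)=c^{-2}\mathcal K$.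

*Proof.* (E) reads $h^{-2}=1-2\mathcal K\psi/c^2$. With $h>0$ this says that the right side is positive and $h=(1-2\mathcal K\psi/c^2)^{-1/2}$. $T$ is a bounded linear map in $\psi$ followed by superposition with a smooth function, hence $C^1$. The derivative of $(1-s)^{-1/2}$ at $s=0$ is $\frac12$. $\square$

**Lemma 4.2 (smoothness, lower bound, closedness).** (1) Every admissible solution is $C^\infty$, and $h>c/\sqrt{2+c^2}$. (2) If admissible $(c_j,\psi_j)$ converge in $E$ to $(c,\psi)$, then $(c,\psi)$ is admissible and $\psi_j\to\psi$ in $C^\infty$. In particular $S$ consists of admissible solutions.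

*Proof.* (1) $\mathcal Kh>0$, so (E) gives $\frac{c^2}{2h^2}<1+\frac{c^2}2$, the lower bound. Now run a bootstrap. Suppose $0<m\le h\le M$. Then $s:=2\mathcal K\psi/c^2$ satisfies $1-s=h^{-2}\in[M^{-2},m^{-2}]$, and $\psi=\Phi(s)$ with a smooth $\Phi:\mathbb R\to\mathbb R$ that equals $(1-s)^{-1/2}-1$ on the range in question. For integers $k\ge1$, $\|\Phi(s)\|_{H^k}$ is bounded in terms of $\|s\|_{H^k}$ (chain rule and $H^1\subset L^\infty$). Start with $\psi\in L^2$: then $\mathcal K\psi\in H^1$, so $\psi\in H^1$; then $\mathcal K\psi\in H^2$, so $\psi\in H^2$; and so on.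

(2) By convergence in $E$, $c>0$, and $h_j>c_j/\sqrt{2+c_j^2}$ passes to the limit, so $h>0$ and $(c,\psi)$ solves (E). The $h_j$ lie between two positive constants and the $c_j$ in a compact subset of $(0,\infty)$, so the bootstrap in (1) is uniform in $j$: $\psi_j$ is bounded in every $H^s$. Every subsequence has an $H^s$-convergent subsequence whose limit must be $\psi$, so $\psi_j\to\psi$ in every $H^s$. $\square$

**Lemma 4.3 (speed one).** For $c=1$ the only admissible solution is $h\equiv1$.

*Proof.* $F_c$ is strictly convex on $(0,\infty)$ and $\langle\mathcal Kh\rangle=\langle h\rangle$, so averaging (E) gives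
$$\langle F_c(h)\rangle=F_c(1). \tag{4.1}$$
For $c=1$, $F_1(1)=\frac32$ is the minimum of $F_1$, attained only at $t=1$ (as $F_1'(1)=0$). So $h\equiv1$. $\square$

**Lemma 4.4 (crest).** If $(c,\psi)$ is admissible, $c<1$ and $h$ is nonconstant, then $\max h>1>\min h$, and $\mathcal Kh>1$ at a maximum point.

*Proof.* Let $M=\max h$, $m=\min h$. As $K_p>0$ has integral $1$ and $h$ is nonconstant, $\mathcal Kh<M$ at a maximum point and $\mathcal Kh>m$ at a minimum point. By (E), $F_c(M)>F_c(1)$ and $F_c(m)<F_c(1)$. $F_c$ is strictly convex, tends to $\infty$ at $0$ and at $\infty$, and $F_c'(1)=1-c^2>0$, so $\{F_c<F_c(1)\}$ is an interval $(h_-,1)$. Hence $h_-<m<1$. Since $M>m>h_-$ and $F_c(M)>F_c(1)$, $M>1$. At that point (E) gives $\mathcal Kh=1+\frac{c^2}2(1-M^{-2})>1$. $\square$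

**Lemma 4.5 (constant limits).** Let nonconstant admissible $(c_j,\psi_j)$ converge in $E$ to $(c,k)$ with $k$ constant and $0<c\le1$. Then $k=0$, $c^2=m_n$ for some $n\ge1$ (so $c<1$), and along a subsequence $h_j'/\|h_j'\|_{L^2}\to\pm\|\sin n\kappa x\|_{L^2}^{-1}\sin(n\kappa x)$ in $C^1$.

*Proof.* Let $v_j=h_j'/\|h_j'\|_{L^2}$, an odd function. By (2.2), $v_j=c_j^{-2}h_j^3\mathcal Kv_j$, and $h_j\to1+k>0$ in $C^\infty$ by Lemma 4.2. From $\|v_j\|_{L^2}=1$, each use of this identity gains one derivative, so $v_j$ is bounded in every $H^s$. A subsequence converges in $C^1$ to an odd $v$ with $\|v\|_{L^2}=1$ and $\mathcal Kv=\mu v$, $\mu=c^2(1+k)^{-3}$. So $\mu=m_n$ and $v$ is a multiple of $\sin n\kappa x$ for some $n\ge1$.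

The limit is a constant solution, so (2.1) applies. If $2(1+k)^2=c^2(2+k)$, then $\mu=\frac2{(1+k)(2+k)}=m_n<1$, so $k^2+3k>0$ and, as $k>-1$, $k>0$. Then $c^2=\frac{2(1+k)^2}{2+k}>1$ because $2(1+k)^2-(2+k)=3k+2k^2>0$. This contradicts $c\le1$. So $k=0$ and $c^2=\mu=m_n$. $\square$

## 5. The trivial line: degree and the sign change at $c_0$

The degree counts all solutions, so nonzero constants cannot be ignored. Let $\mathcal T$ be the closure in $E$ of the set of admissible solutions with $\psi\not\equiv0$, nonzero constants included. By Lemma 4.2, $\mathcal T$ consists of admissible solutions, and $S\subset\mathcal T$.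

*Example.* $(1,0)\in\mathcal T$, as the limit of the nonzero constants of Section 2 when $c\to1$. But $(1,0)\notin S$: by Lemma 4.5 it is not a limit of nonconstant solutions. So $\mathcal T$ and $S$ differ.

**Lemma 5.1.** If $(c,0)\in\mathcal T$ then $c^2=m_n$ for some $n\ge0$.

*Proof.* Otherwise $I-c^{-2}\mathcal K$ is injective on $X$ and, as $\mathcal K$ is compact, invertible. By the implicit function theorem $\psi=T(c',\psi)$ has only the solution $\psi=0$ near $(c,0)$, so $(c,0)$ is not a limit of solutions with $\psi\not\equiv0$. $\square$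

We recall the Leray–Schauder degree $\deg(I-\Theta,G,0)$, defined for a bounded open $G\subset X$ and a continuous map $\Theta:\overline G\to X$ with relatively compact image and without fixed points on $\partial G$. It is $0$ if $G=\emptyset$. It is additive over disjoint open subsets of $G$ whose union contains all fixed points in $\overline G$ (this includes excision). It is homotopy invariant also on slices: if $G\subset\mathbb R\times X$ is bounded and open, $T$ is continuous and compact on $\overline G$, and over an interval $[a,b]$ of $c$ there is no solution of $\psi=T(c,\psi)$ on $\partial G$, then $\deg(I-T(c,\cdot),G_c,0)$, with $G_c=\{\psi:(c,\psi)\in G\}$, is constant on $[a,b]$. Finally, if $\Theta(0)=0$ and $I-\Theta'(0)$ is invertible, the degree on small balls $B_\rho$ is $(-1)^\nu$, where $\nu$ is the number of eigenvalues of $\Theta'(0)$ greater than $1$, with algebraic multiplicity.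

*Example.* On $\mathbb R$, $\Theta(x)=\mu x$ has degree $\mathrm{sign}(1-\mu)$ about $0$: $+1$ if $\mu<1$, and $-1$ if $\mu>1$.

**Lemma 5.2 (index).** If $c^2\neq m_n$ for all $n\ge0$, then for small $\rho$
$$\deg(I-T(c,\cdot),B_\rho,0)=\mathrm{ind}(c):=(-1)^{\#\{n\ge0:\,m_n>c^2\}}. \tag{5.1}$$
The same holds for every $\rho$ such that $\overline{B_\rho}\subset U_c$, $T(c,\cdot)$ is compact on it, and $0$ is the only solution in $\overline{B_\rho}$. The index changes sign as $c$ crosses $c_0$.

*Proof.* The eigenvalues of $\partial_\psi T(c,0)=c^{-2}\mathcal K$ are $m_n/c^2$, all algebraically simple (Section 3, Step 3); this is the last recalled property. The second claim is excision. For $c$ slightly below $c_0$ the count is $2$ ($n=0,1$), slightly above it is $1$. $\square$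

**Lemma 5.3.** $(c_0,0)\in S$.

*Proof.* By (2.1), nonzero constant solutions near $0$ have $c$ near $1\ne c_0$. If $(c_0,0)\notin S$, then for some $\rho,\epsilon>0$ the only solutions with $|c-c_0|\le\epsilon$, $\|\psi\|\le\rho$ are $\psi=0$; shrink $\rho,\epsilon$ so that $T$ is compact there. By homotopy invariance $\deg(I-T(c,\cdot),B_\rho,0)$ would be constant for $|c-c_0|\le\epsilon$, against the sign change. $\square$

## 6. Monotone profiles form a closed and open family

Let $\mathcal N^-$ be the set of nonconstant admissible $(c,\psi)$ with $c\in(0,1)$ and $\psi'\le0$ on $[0,L]$; let $\mathcal N^+$ be its image under translation by $L$; put $\mathcal N=\mathcal N^+\cup\mathcal N^-$ and $\mathcal A=\mathcal N\cup\{(c_0,0)\}$. Translation by $L$ preserves evenness (by $2L$-periodicity), is an isometry of $E$, and maps admissible solutions to admissible solutions.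

*Example.* The wave $h\approx1+\varepsilon\cos\kappa x$ has the shape of $\mathcal N^-$ for $\varepsilon>0$ and of $\mathcal N^+$ for $\varepsilon<0$. By contrast $1+\varepsilon\cos2\kappa x$ has neither shape.

**Lemma 6.1.** If $(c,\psi)\in\mathcal N^-$, then $w:=-h'>0$ on $(0,L)$, $h''(0)<0$, $h''(L)>0$.

*Proof.* By (2.2) and (3.2),
$$w(x)=c^{-2}h(x)^3\int_0^LN(x,y)w(y)\,dy,\qquad 0<x<L. \tag{6.1}$$
As $N>0$, $w\ge0$ and $w\not\equiv0$, we get $w>0$ on $(0,L)$. For fixed $0<a<b<L$, $N(x,y)/x=\frac{K_p(y-x)-K_p(y+x)}x\to-2K_p'(y)$ uniformly for $y\in[a,b]$ as $x\to0^+$. Since $w(0)=0$,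
$$w'(0)=\lim_{x\to0^+}\frac{w(x)}x\ge c^{-2}h(0)^3\int_a^b(-2K_p'(y))w(y)\,dy>0 .$$
By $N(L-x,L-y)=N(x,y)$, the function $w(L-x)$ satisfies (6.1) with $h(L-x)$ in place of $h(x)$, so in the same way $-w'(L)>0$. $\square$

**Lemma 6.2.** $\mathcal A$ is closed in $E$ and relatively open in $\mathcal T$. Consequently $\mathcal C_\kappa\subset\mathcal A$, and $\mathcal C_\kappa$ equals the component $D$ of $\mathcal T$ containing $(c_0,0)$. Moreover $\mathcal C_\kappa$ is closed in $E$.

**Step 1: closedness.** We show that monotonicity survives limits, except at one point. Let $(c_j,\psi_j)\in\mathcal A$ converge in $E$ to $(c,\psi)$. Then $c\in(0,1]$, $(c,\psi)$ is admissible (Lemma 4.2), and $\psi$ is weakly monotone on $[0,L]$. If $\psi$ is nonconstant, $c\ne1$ by Lemma 4.3, so $(c,\psi)\in\mathcal N$. Suppose $\psi$ is constant. If infinitely many terms lie in $\mathcal N$, Lemma 4.5 gives $\psi=0$, $c^2=m_n$, and a limit $\pm\sin n\kappa x$ (up to a factor) of functions with one sign on $(0,L)$. So $n=1$ and the limit is $(c_0,0)$.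 If only finitely many terms lie in $\mathcal N$, the limit is $(c_0,0)$ as well.

**Step 2: openness at points of $\mathcal N$.** We show that strict monotonicity is stable. Let $(c_j,\psi_j)\in\mathcal T$ converge to a point of $\mathcal N^-$ (the case $\mathcal N^+$ follows by translation). Convergence is in $C^2$ by Lemma 4.2. By Lemma 6.1, for large $j$ and some small $d>0$: $h_j''<0$ on $[0,d]$, $h_j''>0$ on $[L-d,L]$, $h_j'<0$ on $[d,L-d]$. Since $h_j'(0)=h_j'(L)=0$, $h_j'<0$ on $(0,L)$. Also $c_j<1$. So $(c_j,\psi_j)\in\mathcal N^-$.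

**Step 3: openness at $(c_0,0)$.** We show that a neighborhood of $(c_0,0)$ in $\mathcal T$ lies in $\mathcal A$. Nonzero constants are not near $(c_0,0)$, and the points $(c,0)\in\mathcal T$ near it reduce to $(c_0,0)$ by Lemma 5.1. Suppose nonconstant solutions outside $\mathcal N$ converge to $(c_0,0)$. By Lemma 4.5 (with $c^2=m_1$, so $n=1$), along a subsequence $v_j\to\pm\mathrm{const}\cdot\sin\kappa x$ in $C^1$. The limit has nonzero derivative at $0$ and $L$ and no zero between, and $v_j(0)=v_j(L)=0$; so $v_j$ has one sign on $(0,L)$ for large $j$. As $c_j<1$ for large $j$, these solutions are in $\mathcal N$, a contradiction.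

**Step 4: the branch.** We identify the two components. By Lemma 5.3, $\mathcal A\subset S\subset\mathcal T$. As $\mathcal A$ is closed and open in $\mathcal T$ and contains $(c_0,0)$, $D\subset\mathcal A\subset S$. $D$ is a connected subset of $S$ containing $(c_0,0)$, so $D\subset\mathcal C_\kappa$; $\mathcal C_\kappa$ is a connected subset of $\mathcal T$, so $\mathcal C_\kappa\subset D$. A component of the closed set $S$ is closed. $\square$

## 7. A lower bound for the speed: from one test function to all of them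

Everything now hangs on one quantity. Let $(c_j,\psi_j)\in\mathcal C_\kappa$ with $h_j\le M$ and $c_j\to c_*$. If $c_*>0$, then $\mathcal Kh_j$ is precompact in $X$, and $Y_j:=\frac{c_j^2}{2h_j^2}=1+\frac{c_j^2}2-\mathcal Kh_j\ge\frac{c_j^2}{2M^2}$ stays away from $0$, so $h_j=c_j(2Y_j)^{-1/2}$ is precompact: the branch is compact at bounded height. Likewise in (iii), if $c_*>0$ the limit is smooth by Lemma 4.2. If $c_*=0$, a uniform limit only satisfies $h_*\ge0$, $\mathcal Kh_*\le1$, and $\mathcal Kh_*=1$ where $h_*>0$, and the formula for $h$ in terms of $Y$ has degenerated. So we need: *the speed is bounded below on $\mathcal N$*.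

The first thing to try is to test (2.2) with the eigenfunction $\sin\kappa x$. For $(c,\psi)\in\mathcal N^-$, $w=-h'>0$ on $(0,L)$, and symmetry of $\mathcal K$ gives
$$m_1\int_0^L\sin(\kappa x)\,w\,dx=c^2\int_0^Lh^{-3}\sin(\kappa x)\,w\,dx,\qquad\text{hence}\qquad(\min h)^3\le\frac{c^2}{m_1}\le(\max h)^3 .$$
The left half is a lower bound for $c$, but in terms of the trough. The lower bound we have there is $\min h\ge c/\sqrt{2+c^2}$, and inserting it gives $m_1c\le(2+c^2)^{3/2}$, which always holds. This is where the attempt stops: the weight $\sin(\kappa x)\,w$ cannot be localized, because we do not know where $w$ lives, and the trough is low when $c$ is small. The crest, where Lemma 4.4 gives $\mathcal Kh>1$, is not seen.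

The way past this is to use (6.1) not as an identity to be tested once but as the statement that the positive kernel $N$ has a *positive* function $w$ with $\int_0^LN(\cdot,y)w(y)\,dy=c^2h^{-3}w$. Dividing by $w$ bounds the quadratic form of $N$ on every $f\ge0$, and $w$ drops out of the result. Then $f$ can be placed at the crest.

**Proposition 7.1 (key estimate).** If $(c,\psi)\in\mathcal N^-$, then $h(r)\le c^{2/3}B(r)$ for $0<r\le L$.

*Proof.* **Step 1: the quadratic form.** We bound the form of $N$ by $c^2h^{-3}$. For $f\ge0$ on $(0,L)$, since $w>0$ there,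
$$f(x)f(y)\le\frac12\Bigl[\frac{w(y)}{w(x)}f(x)^2+\frac{w(x)}{w(y)}f(y)^2\Bigr].$$
Multiply by $N>0$ and integrate; by symmetry of $N$ the two terms on the right contribute equally, and by Tonelli's theorem and (6.1)
$$\iint N(x,y)f(x)f(y)\,dx\,dy\le\int_0^L\frac{f(x)^2}{w(x)}\Bigl(\int_0^LN(x,y)w(y)\,dy\Bigr)dx=c^2\int_0^Lh^{-3}f^2\,dx. \tag{7.1}$$

**Step 2: localize at the crest.** We choose $f=1_{(0,r)}$. As $h$ is decreasing, $h^{-3}\le h(r)^{-3}$ on $(0,r)$, so
$$I(r)\le c^2\int_0^rh^{-3}\,dx\le c^2\,r\,h(r)^{-3},$$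
which is $h(r)^3\le c^2r/I(r)=c^2B(r)^3$. $\square$

**Corollary 7.2.** On $\mathcal N$, $c>c_1:=\bigl(2\int_0^LK_p(x)B(x)\,dx\bigr)^{-3/2}>0$.

*Proof.* Translation by $L$ does not change $c$, so let $(c,\psi)\in\mathcal N^-$, with crest at $0$. By Lemma 4.4 and Proposition 7.1, $1<\mathcal Kh(0)=2\int_0^LK_ph\le2c^{2/3}\int_0^LK_pB$. The integral is finite, since $B\le C_\kappa x^{-1/3}$ and $K_p$ has only a logarithmic singularity. $\square$

## 8. How a sequence of monotone waves can fail to converge

**Proposition 8.1 (alternative).** Let $(c_j,\psi_j)\in\mathcal N^-$. Along a subsequence, $c_j\to c_*\in[c_1,1)$; $h_j\to h_*$ pointwise on $(0,L]$ and in $L^p$, $p<3$; and $Y_j:=c_j^2/(2h_j^2)$ converges uniformly to a continuous $Y_*=1+\frac{c_*^2}2-\mathcal Kh_*\ge0$ with $Y_*>0$ off $2L\mathbb Z$ and $h_*=c_*(2Y_*)^{-1/2}$ there. Moreover either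

(1) $Y_*(0)>0$, $h_j\to h_*$ uniformly (with $h_*$ redefined on $2L\mathbb Z$ by continuity), and $(c_*,h_*-1)\in\mathcal A$; or

(2) $Y_*(0)=0$ and $h_j(0)\to\infty$.

*Proof.* **Step 1: extract a limit.** We use monotonicity and the key estimate. Pass to a subsequence with $c_j\to c_*\in[c_1,1]$. As $c_j<1$, $0<h_j\le B$. On each $[1/i,L]$ (with $1/i<L$) the $h_j$ are nonincreasing and bounded by $\max_{[1/i,L]}B$. By Helly's selection theorem and a diagonal sequence, a subsequence converges pointwise on $(0,L]$ to some $h_*\le B$; extend $h_*$ evenly and periodically. Since $B\in L^p$ for $p<3$, dominated convergence gives convergence in $L^p$.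

**Step 2: uniform convergence of $Y_j$.** We use the smoothing of $\mathcal K$. By Hölder, $\|\mathcal Kh_j-\mathcal Kh_*\|\le\|K_p\|_{L^3}\|h_j-h_*\|_{L^{3/2}}\to0$, so by (E) $Y_j=1+\frac{c_j^2}2-\mathcal Kh_j\to Y_*$ uniformly, and $Y_*$ is continuous. By Proposition 7.1, on $(0,L]$
$$Y_j=\frac{c_j^2}{2h_j^2}\ge\tfrac12c_j^{2/3}B^{-2}\ge\tfrac12c_1^{2/3}B^{-2},$$
so $Y_*>0$ off $2L\mathbb Z$, and there $h_*=c_*(2Y_*)^{-1/2}$.

**Step 3: $c_*\neq1$.** We exclude the speed one. Suppose $c_*=1$. Off $2L\mathbb Z$, $Y_*=\frac1{2h_*^2}$, so averaging $Y_*=\frac32-\mathcal Kh_*$ gives $\langle F_1(h_*)\rangle=\frac32=\min F_1$. Hence $h_*=1$ a.e., and $Y_*\equiv\frac12$ by continuity. Then $h_j=c_j(2Y_j)^{-1/2}\to1$ uniformly, so nonconstant solutions converge in $E$ to $(1,0)$. This contradicts Lemma 4.5.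

**Step 4: the alternative.** We read off the two cases from $Y_*(0)$. $Y_*$ is nondecreasing on $[0,L]$. If $Y_*(0)>0$, then $\min Y_*>0$ and $h_j=c_j(2Y_j)^{-1/2}$ converges uniformly, to $h_*$. So $(c_j,\psi_j)\to(c_*,h_*-1)$ in $E$, and $(c_*,h_*-1)\in\mathcal A$ by closedness (Lemma 6.2). If $Y_*(0)=0$, then $h_j(0)=c_j(2Y_j(0))^{-1/2}\to\infty$ because $c_j\ge c_1$. $\square$

**Corollary 8.2.** There are $0<c_{\min}<c_{\max}<1$ with $c_{\min}\le c\le c_{\max}$ on $\mathcal A\supset\mathcal C_\kappa$.

*Proof.* If there were no $c_2<1$ with $c\le c_2$ on $\mathcal N$, some sequence in $\mathcal N^-$ (after translation) would have $c_j\to1$, against Proposition 8.1. Put $c_{\max}=\max(c_2,c_0)<1$ and $c_{\min}=\frac12\min(c_1,c_0)>0$. $\square$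

## 9. Proof of Theorem 1: a bounded branch contradicts the index

**Parts (ii) and (iii).** We use Lemma 4.2 and the lower bound of the speed. Lemma 4.2(1) is (ii), for every admissible solution. For (iii), let $(c_n,\psi_n)\in\mathcal C_\kappa$, $c_n\to c_*$, $\psi_n\to\psi_*$ uniformly. Then $c_*\ge c_{\min}>0$, so convergence is in $E$; by Lemma 4.2 the limit is admissible with $1+\psi_*>0$ and $\psi_*\in C^\infty$. So $\psi_*$ cannot fail to be $C^1$. As $\mathcal C_\kappa$ is closed in $E$, $(c_*,\psi_*)\in\mathcal C_\kappa$.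

**Part (i).** Suppose the waveheights on $\mathcal C_\kappa=D$ are bounded. We derive a contradiction by a degree argument of Rabinowitz type. Use the metric $\max(|c-\bar c|,\|\psi-\bar\psi\|)$; closures and boundaries are taken in $\mathbb R\times X$, and all neighborhoods below are chosen so small that their closures stay in $E$.

**Step 1: $D$ is compact.** This is what the speed bound was for. On $\mathcal N$, $\min h<1$ (Lemma 4.4), so $\max h$ is bounded on $D$. Given a sequence in $D$, either infinitely many terms equal $(c_0,0)$, or after passing to a subsequence and translating by $L$ if needed all terms lie in $\mathcal N^-$. Case (2) of Proposition 8.1 cannot occur, so a subsequence converges in $E$; translate back. As $D$ is closed in $E$, the limit is in $D$.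

**Step 2: a neighborhood where $T$ is compact.** We need a domain for the degree. The function $\frac{c^2}2-\max\mathcal K\psi$ is uniformly continuous on bounded sets and positive on the compact set $D$; $c$ has a positive minimum on $D$. The set $\{(\sqrt{m_n},0):n\ne1\}$ is closed in $E$ (it accumulates only at $c=0$) and disjoint from $D\subset\mathcal A$, so it has positive distance from the compact set $D$. Hence for small $\delta_0$ the set $V=\{\mathrm{dist}(\cdot,D)<\delta_0\}$ is bounded and open, and there are $c',\theta>0$ with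
$$c\ge c',\qquad\max\mathcal K\psi\le\tfrac{c^2}2-\theta\quad\text{on }\overline V,\qquad(\sqrt{m_n},0)\notin\overline V\ \text{ for }n\ne1 .$$
On $\overline V$ the quantity $1-2\mathcal K\psi/c^2$ is bounded away from $0$, $\mathcal K\psi$ ranges in a relatively compact set and $c$ in a compact interval of $(0,\infty)$, so $T$ is continuous and compact there. Points of $Q:=\mathcal T\cap\overline V$ satisfy $\psi=T(c,\psi)$ and $\mathcal T$ is closed in $E$, so $Q$ is compact.

**Step 3: separate $D$ from the rest.** We want an open set around $D$ with no nonzero solution on its boundary. The component of $Q$ containing $(c_0,0)$ is $D$ (it contains the connected set $D\subset Q$, and it is connected in $\mathcal T$), and $D\cap\partial V=\emptyset$. In a compact metric space a component is the intersection of the relatively clopen sets that contain it. By compactness of $\mathcal T\cap\partial V$, finitely many of these sets have an intersection $K_1\supset D$ that misses $\mathcal T\cap\partial V$. So $Q=K_1\sqcup K_2$ with $K_1,K_2$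 compact and $D\subset K_1\subset V$. By Lemma 5.1 and the choice of $V$, $K_1\cap\{\psi=0\}=\{(c_0,0)\}$.

**Step 4: fix the constants.** We choose $\varepsilon,r_0,\delta,\rho$ in this order.

- $\varepsilon>0$: $[c_0-2\varepsilon,c_0+2\varepsilon]\subset(0,\infty)$ contains no $\sqrt{m_n}$ with $n\ne1$.
- $r_0>0$: a lower bound of $\|\psi\|$ on the compact set $K_1\cap\{|c-c_0|\ge\varepsilon\}$, where $\psi\ne0$ ($r_0=1$ if the set is empty).
- $\delta<\min(\varepsilon,r_0/2)$: so small that the open $\delta$-neighborhood $O$ of $K_1$ has $\overline O\subset V$ and $\overline O\cap K_2=\emptyset$.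
- $\rho<\min(\delta,r_0/2)$: for $\delta/2\le|c-c_0|\le2\varepsilon$ the only admissible solution with $\|\psi\|\le\rho$ is $\psi=0$.

The last choice is possible. Otherwise there are nonzero solutions $\psi_j\to0$ with speeds converging to some $c$, $\delta/2\le|c-c_0|\le2\varepsilon$; then $(c,0)\in\mathcal T$, so $c^2=m_n$ for some $n$ by Lemma 5.1, with $n\neq1$ because $c\ne c_0$, and this contradicts the choice of $\varepsilon$.

Two consequences. First, $\mathcal T\cap\overline O=K_1\subset O$, so every admissible solution on $\partial O$ has $\psi=0$. Second, a point of $\overline O$ with $|c-c_0|\ge2\varepsilon$ is within $\delta$ of a point of $K_1$ with $|c-c_0|\ge2\varepsilon-\delta\ge\varepsilon$, so it has $\|\psi\|\ge r_0-\delta>r_0/2$.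

**Step 5: the degree away from the trivial line is zero.** Let $W=\{(c,\psi)\in O:\|\psi\|>\rho\}$. We claim that for $|c-c_0|\ge\delta/2$ there is no solution on $\partial W$. Such a solution has $\|\psi\|\ge\rho$ and either lies on $\partial O$ or lies in $\overline O$ with $\|\psi\|=\rho$. On $\partial O$ solutions have $\psi=0$. A solution in $\overline O$ with $\|\psi\|=\rho$ is excluded by the choice of $\rho$ if $|c-c_0|\le2\varepsilon$, and by $\|\psi\|>r_0/2>\rho$ if $|c-c_0|\ge2\varepsilon$. So $\deg(I-T(c,\cdot),W_c,0)$ is constant for $c\ge c_0+\delta/2$, and it is $0$ because $W_c=\emptyset$ for large $c$. Likewise it is $0$ for $0<c\le c_0-\delta/2$, because $W_c=\emptyset$ for $c<c'$.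

**Step 6: the degree across $c_0$ is constant, and the contradiction.** For $|c-c_0|\le\delta/2$ we have $(c,0)\in O$, so no solution lies on $\partial O$ over this interval, and $\deg(I-T(c,\cdot),O_c,0)$ is constant there. At $c_\pm=c_0\pm\delta/2$: $\overline{B_\rho}\subset O_{c_\pm}$ (as $\rho<\delta$), $0$ is the only solution in $\overline{B_\rho}$, and every other solution in $O_{c_\pm}$ lies in $W_{c_\pm}$. By additivity, Step 5 and Lemma 5.2,
$$\deg(I-T(c_\pm,\cdot),O_{c_\pm},0)=0+\mathrm{ind}(c_\pm).$$
The two left sides are equal. But only $m_1$ lies between $c_-^2$ and $c_+^2$, so $\mathrm{ind}(c_+)=-\mathrm{ind}(c_-)\ne0$, a contradiction. So the waveheights on $\mathcal C_\kappa$ are unbounded. This proves Theorem 1. $\blacksquare$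

## 10. Every waveheight, and limits of infinite height

**Theorem 2(a).** The speed bounds are Corollary 8.2. A nontrivial element of $\mathcal C_\kappa$ is in $\mathcal N$ by Lemma 6.2, so up to translation by $L$ it is strictly decreasing on $(0,L)$ by Lemma 6.1, and Proposition 7.1 with $B(r)\le C_\kappa r^{-1/3}$ gives the pointwise bound. Sharpness of the exponent is shown at the end of Section 11.

**Theorem 2(b).** The waveheight is continuous on the connected set $\mathcal C_\kappa$, is $0$ at $(c_0,0)$, and is unbounded. So it takes every value $a>0$.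

**Theorem 2(c), bounded waveheights.** If infinitely many terms equal $(c_0,0)$, there is nothing to prove. Otherwise pass to a subsequence in $\mathcal N^-$, translating all terms by $L$ if necessary. Since $\min h_j<1$, $\max h_j$ is bounded, case (2) of Proposition 8.1 is excluded, and case (1) gives convergence in $E$; translate back. The limit is in $\mathcal C_\kappa$ by closedness, and convergence is in $C^\infty$ by Lemma 4.2.

**Theorem 2(c), the limit wave.** Let the waveheights tend to $\infty$. Then $\max h_j\to\infty$, so case (2) of Proposition 8.1 holds, with $c_j\to c_*\in[c_1,1)$ and $h_j\to h_*$ in $L^p$, $p<3$. On compact subsets of $(0,2L)$, $Y_*$ has a positive minimum and $Y_j\to Y_*$ uniformly, so $h_j=c_j(2Y_j)^{-1/2}\to h_*$ uniformly there. $h_*$ is even, $2L$-periodic and nonincreasing on $(0,L]$. It solves (E) off $2L\mathbb Z$, and at $x=0$ in the stated sense because $Y_*(0)=0$ means $\mathcal Kh_*(0)=1+\frac{c_*^2}2$. Write from now on $c=c_*$, $h=h_*$, $Y=Y_*$. Passing to the limit in Proposition 7.1,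
$$h(r)\le c^{2/3}B(r)\le C r^{-1/3},\qquad0<r\le L. \tag{10.1}$$

**Smoothness on $(0,2L)$.** We run a local bootstrap. Suppose $h\in H^s_{\mathrm{loc}}(0,2L)$ for an integer $s\ge0$; this holds for $s=0$ since $B\in L^2$. Let $J$ be an open interval with compact closure in $(0,2L)$, and $\chi\in C_c^\infty(0,2L)$ with $\chi=1$ near $\overline J$. Then $\chi h\in H^s$ (extended periodically), so $\mathcal K(\chi h)\in H^{s+1}$. And $\mathcal K((1-\chi)h)$ is smooth on $J$, because $K_p$ is smooth away from $2L\mathbb Z$ and $h\in L^1$. So $Y=1+\frac{c^2}2-\mathcal Kh\in H^{s+1}(J)$, with values in a compact subset of $(0,\infty)$, and $h=c(2Y)^{-1/2}\in H^{s+1}(J)$. Hence $h\in C^\infty(0,2L)$.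

## 11. The constant in front of $|x|^{-1/3}$

*The exponent by scaling.* If $h\approx A|x|^{-\alpha}$ near $0$, then $Y=\frac{c^2}{2h^2}$ scales like $|x|^{2\alpha}$, while $\mathcal Kh(0)-\mathcal Kh(x)$, with a logarithmic kernel, scales like $|x|^{1-\alpha}$. Balance requires $\alpha=\frac13$. The following steps turn this into a proof and find $A$.

**Step 1: a two-sided bound.** We need a matching lower bound for $h$. As $Y(0)=0$ and $h$ is even,
$$Y(x)=\mathcal Kh(0)-\mathcal Kh(x)=\int_{-L}^L\bigl[K_p(y)-\tfrac12K_p(y+x)-\tfrac12K_p(y-x)\bigr]h(y)\,dy .$$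
For $0<x\le L/2$ and $|y|\le L$, all arguments lie in $[-\frac32L,\frac32L]$, so (3.1) applies. The logarithms combine to $\frac1{2\pi}\ln|1-\frac{x^2}{y^2}|$, and the second difference of $R$ is $O(x^2)$. As $h\in L^1$ is even,
$$Y(x)=\frac1\pi\int_0^L\ln\Bigl|1-\frac{x^2}{y^2}\Bigr|h(y)\,dy+O(x^2),\qquad0<x\le\tfrac L2. \tag{11.1}$$
By (10.1) and the substitution $y=xt$, with $\int_0^\infty\bigl|\ln|1-t^{-2}|\bigr|t^{-1/3}dt<\infty$ (the integrand is $O(t^{-1/3}|\ln t|)$ at $0$, logarithmic at $1$, $O(t^{-7/3})$ at $\infty$), we get $Y(x)\le C'x^{2/3}$. Hence $h(x)=c(2Y)^{-1/2}\ge C''x^{-1/3}$ on $(0,L/2]$ with $C''>0$.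

**Step 2: blow-up.** We zoom in at the crest to obtain a scale-invariant equation. Let $\lambda_j\to0^+$ and $h_\lambda(x)=\lambda^{1/3}h(\lambda x)$. On each compact subset of $(0,\infty)$, for small $\lambda$, these functions are nonincreasing and lie between fixed positive multiples of $x^{-1/3}$. By Helly's theorem and a diagonal argument, along a subsequence $h_\lambda\to H$ pointwise on $(0,\infty)$, where $H$ is nonincreasing with the same bounds. By (10.1) and (3.3), $h_\lambda(x)^3=\lambda h(\lambda x)^3\le\lambda c^2\frac{\lambda x}{I(\lambda x)}$, so in the limit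
$$H(x)^3\le\frac{\pi c^2}{2\ln2}\,x^{-1}. \tag{11.2}$$
Now put $\lambda x$ for $x$ and $\lambda y$ for $y$ in (11.1) and divide by $\lambda^{2/3}$:
$$\frac{c^2}{2h_\lambda(x)^2}=\frac1\pi\int_0^{L/\lambda}\ln\Bigl|1-\frac{x^2}{y^2}\Bigr|h_\lambda(y)\,dy+O(\lambda^{4/3}x^2).$$
Since $h_\lambda(y)\le Cy^{-1/3}$ on $(0,L/\lambda]$, the integrand is dominated by $C\bigl|\ln|1-x^2/y^2|\bigr|y^{-1/3}$, and
$$\frac{c^2}{2H(x)^2}=\frac1\pi\int_0^\infty\ln\Bigl|1-\frac{x^2}{y^2}\Bigr|H(y)\,dy,\qquad x>0 .$$

**Step 3: a convolution equation.** We pass to logarithmic variables so that scaling becomes translation. Let $q(t)=e^{t/3}H(e^t)$, which is bounded above and below by positive constants. With $x=e^t$, $y=e^{t-s}$ the left side is $e^{2t/3}\frac{c^2}{2q(t)^2}$, and the right side is $\frac1\pi\int\ln|1-e^{2s}|\,e^{-(t-s)/3}q(t-s)e^{t-s}\,ds$. Dividing by $e^{2t/3}$,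
$$\frac{c^2}{2q^2}=k*q,\qquad k(s)=\frac1\pi e^{-2s/3}\ln|1-e^{2s}|. \tag{11.3}$$
$k$ has a logarithmic singularity at $0$, is $O(se^{-2s/3})$ as $s\to+\infty$ and $O(e^{4s/3})$ as $s\to-\infty$. So $k\in L^1\cap L^2$ and $\int|s||k(s)|\,ds<\infty$. Since $k\in L^1$ and $q\in L^\infty$, $k*q$ is continuous, hence so is $q$.

**Step 4: the Fourier transform of $k$.** We need $\hat k(0)$ for the constant and a lower bound of $\mathrm{Re}\,\hat k$ for uniqueness. First, for $0<\mathrm{Re}\,z<1$,
$$\mathrm{p.v.}\!\int_0^\infty\frac{\sigma^{z-1}}{1-\sigma}\,d\sigma=\int_0^1\frac{\sigma^{z-1}-\sigma^{-z}}{1-\sigma}\,d\sigma=\sum_{n\ge0}\Bigl(\frac1{n+z}-\frac1{n+1-z}\Bigr)=\pi\cot\pi z .$$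
The first equality is $\sigma\mapsto1/\sigma$ on $(1+\epsilon,\infty)$; the endpoint $1/(1+\epsilon)$ differs from $1-\epsilon$ by $O(\epsilon^2)$ where the integrand is $O(1/\epsilon)$, so the mismatch vanishes. The second is the geometric series; the remainder $\int_0^1\sigma^M\frac{\sigma^{z-1}-\sigma^{-z}}{1-\sigma}d\sigma$ tends to $0$ by dominated convergence, as the numerator vanishes at $\sigma=1$. The third is the partial fraction expansion of the cotangent.

Next, for $0<\mathrm{Re}\,p<1$, integrate by parts on $\{|\sigma-1|>\epsilon\}$. The boundary terms at $0$ and $\infty$ vanish, and those at $1\pm\epsilon$ combine to $-\frac1p\bigl[(1-\epsilon)^{-p}-(1+\epsilon)^{-p}\bigr]\ln\epsilon=O(\epsilon|\ln\epsilon|)$. Since $\frac d{d\sigma}\ln|1-\sigma|=-\frac1{1-\sigma}$, using the formula above with $z=1-p$,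
$$\int_0^\infty\sigma^{-p-1}\ln|1-\sigma|\,d\sigma=-\frac1p\,\mathrm{p.v.}\!\int_0^\infty\frac{\sigma^{-p}}{1-\sigma}\,d\sigma=-\frac\pi p\cot\pi(1-p)=\frac\pi p\cot\pi p .$$
With $\sigma=e^{2s}$,
$$\hat k(\omega)=\int k(s)e^{-i\omega s}\,ds=\frac{\cot\pi p}{2p},\qquad p=\tfrac13+iy,\quad y=\tfrac\omega2 .$$
So $\hat k(0)=\frac32\cot\frac\pi3=\frac{\sqrt3}2$. From $\cot(a+ib)=\frac{\sin2a-i\sinh2b}{\cosh2b-\cos2a}$ we have $\cot(\frac\pi3+i\pi y)=\frac{\sqrt3/2-i\sinh2\pi y}{\cosh2\pi y+1/2}$; also $\frac1{2p}=\frac{1/3-iy}{2(1/9+y^2)}$. Hence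
$$\mathrm{Re}\,\hat k(\omega)=\frac{\frac{\sqrt3}6-y\sinh2\pi y}{2(\frac19+y^2)(\cosh2\pi y+\frac12)}\ge-\frac{|y|}{2(\frac19+y^2)}\ge-\frac34, \tag{11.4}$$
the last step because $|y|/(\frac19+y^2)$ has maximum $\frac32$, at $|y|=\frac13$.

**Step 5: rigidity.** We show that $q$ is the constant $q_0:=(c^2/\sqrt3)^{1/3}$. This constant solves (11.3), since $q_0^3\hat k(0)=c^2/2$. Let $v=q-q_0\in L^\infty$. Subtracting the two equations and using $c^2=\sqrt3\,q_0^3$,
$$-a(t)\,v=k*v,\qquad a=\frac{c^2(q+q_0)}{2q^2q_0^2}=\frac{\sqrt3}2\cdot\frac{1+\varrho}{\varrho^2},\qquad\varrho=\frac q{q_0}. \tag{11.5}$$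
The term $a$ pushes one way, and $\mathrm{Re}\,\hat k\ge-\frac34$ limits the other; so we want $a>\frac34$. As $a$ decreases in $\varrho$, we need an upper bound for $\varrho$, and the explicit constant in (11.2), inherited from the key estimate, supplies it: $\varrho^3\le\frac{\pi c^2}{2\ln2}\cdot\frac{\sqrt3}{c^2}=\frac{\sqrt3\,\pi}{2\ln2}<3.93<1.58^3$. So $\varrho<1.58$ and $a\ge\frac{\sqrt3}2\cdot\frac{2.58}{1.58^2}>0.89$.

Since $v$ is not known to be in $L^2$, truncate: $v_T=v1_{[-T,T]}$. As $k$ and $v_T$ are real, Plancherel and (11.4) give $\int v_T(k*v_T)=\frac1{2\pi}\int\mathrm{Re}\,\hat k\,|\hat v_T|^2\ge-\frac34\|v_T\|_2^2$. For fixed $s$ the set $\{t:|t|\le T<|t-s|\}$ has measure at most $|s|$, so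
$$\Bigl|\int_{-T}^Tv\,\bigl(k*(v-v_T)\bigr)\Bigr|\le\|v\|_\infty^2\int|s||k(s)|\,ds=:C_0<\infty .$$
Therefore, by (11.5),
$$-0.89\,\|v_T\|_2^2\ge-\int_{-T}^Tav^2=\int_{-T}^Tv(k*v)\ge-\tfrac34\|v_T\|_2^2-C_0 .$$
So $0.14\,\|v_T\|_2^2\le C_0$ for all $T$, and $v\in L^2$. Now no truncation is needed: $-0.89\|v\|_2^2\ge\int v(k*v)\ge-\frac34\|v\|_2^2$, so $v=0$ a.e., and everywhere by continuity.

**Step 6: conclusion of (c).** We return from $q$ to $h_*$. Every sequence $\lambda_j\to0^+$ has a subsequence with $\lambda_j^{1/3}h(\lambda_j)=h_{\lambda_j}(1)\to H(1)=q(0)=q_0$. Hence $x^{1/3}h_*(x)\to(c_*^2/\sqrt3)^{1/3}$ as $x\to0^+$, and by evenness as $x\to0$. Sequences with waveheights tending to $\infty$ exist by Theorem 1(i), so such infinite-height waves exist. If a bound $1+\psi\le C|x|^{-\alpha}$ with $\alpha<\frac13$ held for all decreasing profiles of $\mathcal C_\kappa$ (translated as in (a)), it would pass to $h_*$ by pointwise convergence, against this limit. So the exponent in (a) is sharp. $\blacksquare$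

## 12. The reflection $c\mapsto\hat c$ across speed one

To prove Theorem 2(d), we remove $c$ from the nonlinearity. With $h=c^{2/3}H$, dividing (E) by $c^{2/3}$ gives
$$\mathcal KH+\frac1{2H^2}=\beta(c),\qquad\beta(c)=\tfrac12c^{4/3}+c^{-2/3}. \tag{12.1}$$
Here $\beta'(c)=\frac23(c^{1/3}-c^{-5/3})$, so $\beta$ decreases strictly from $\infty$ to $\frac32$ on $(0,1]$ and increases strictly to $\infty$ on $[1,\infty)$. Hence $c\mapsto\hat c$ is a homeomorphism $(0,1)\to(1,\infty)$. The map $(c,h)\mapsto(\hat c,(\hat c/c)^{2/3}h)$ keeps $H$ fixed, so by (12.1) it is a bijection, in fact a homeomorphism, from the admissible solutions with speed $<1$ onto those with speed $>1$.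

*Example.* For $c^2=\frac13$, $\hat c^2=\frac83$: $\beta(c)=c^{-2/3}(1+\frac{c^2}2)$ equals $3^{1/3}\cdot\frac76$ in the first case and $\frac{3^{1/3}}2\cdot\frac73$ in the second. The factor is $(\hat c/c)^{2/3}=8^{1/3}=2$, and it maps the constants $\{\frac12,1\}$ at speed $c$ to the constants $\{1,2\}$ at speed $\hat c$, as found in Section 2.

That there are no nontrivial solutions with $c=1$ is Lemma 4.3. The image of $\mathcal C_\kappa$ is connected and contains the image of $h\equiv1$ at $c_0$, the constant $(\hat c_0/c_0)^{2/3}\neq1$. By Corollary 8.2, $\hat c$ ranges on it in a compact subset of $(1,\infty)$. Waveheights are multiplied by $(\hat c/c)^{2/3}>1$, so they are unbounded by Theorem 1(i). All profiles are $C^\infty$ by Lemma 4.2(1). A uniform limit with convergent speeds has positive limit speed, so it is admissible by Lemma 4.2(2) and $C^\infty$ by Lemma 4.2(1). This proves Theorem 2. $\blacksquare$
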